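\title{The 1-bounded entropy of inner amenable groups}

\begin{abstract}
We show that every countable icc inner amenable group $G$ satisfies $h(L(G))\le 0$, where $h$ is Hayes' 1-bounded entropy. This answers a question left open by Hayes and Kunnawalkam Elayavalli. More generally, $h(L(H):L(G))\le0$ whenever $H\le G$ is an infinite subgroup and $G$ carries an atomless mean invariant under conjugation by $H$. The proof samples, from almost invariant probability measures, an infinite subset of an ultrapower of $G$ with infinite centralizer, and reaches $H$ from this centralizer by adding unitaries that conjugate a diffuse subalgebra back into the algebra already built.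
\end{abstract}

\section{Introduction}

Let $G$ be a countable discrete group. Its von Neumann algebra $L(G)$ is generated by the unitaries $u_g$, $g\in G$, of the left regular representation, and its canonical trace is determined by $\tau(u_1)=1$ and $\tau(u_g)=0$ for $g\ne1$. The group $G$ is \emph{icc} if every nontrivial conjugacy class is infinite; for $G\neq\{1\}$ this makes $L(G)$ a II$_1$ factor. A \emph{mean} on a set $\Omega$ is a positive unital linear functional $m$ on $\ell^\infty(\Omega)$; we write $m(T)=m(1_T)$, a finitely additive probability. The mean is \emph{invariant} under an action $H\curvearrowright\Omega$ if $m(f(g\,\cdot))=m(f)$ for all $g\in H$ and $f\in\ell^\infty(\Omega)$, and \emph{atomless} if $m(\{x\})=0$ for all $x\in\Omega$. A group is \emph{amenable} if it has a mean invariant under left translation, and $G$ is \emph{inner amenable} if the conjugation action of $G$ on $G\setminus\{1\}$ has an invariant mean.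

Hayes' 1-bounded entropy $h(M)\in\{-\infty\}\cup[0,\infty]$ of a tracial von Neumann algebra $M$ counts matrix models. Fix self-adjoint generators of $M$. A \emph{microstate} is a tuple of $k\times k$ matrices whose mixed moments approximate those of the generators. Unitary conjugation preserves moments, so one counts microstates up to conjugation, at a scale $\varepsilon$, and $h(M)$ is the supremum over $\varepsilon$ of the growth rate of this count on the scale $\exp(k^2)$. If the microstates retain $dk^2$ free real parameters after conjugation, with $d>0$, the rate behaves like $d\log(1/\varepsilon)$ and $h(M)=\infty$. This happens for the free group $\mathbb F_2$: a pair of unitaries has $2k^2$ parameters and conjugation removes only $k^2$ (Example~\ref{ex:F3}). At the other extreme, a single self-adjoint matrix is determined up to conjugation by its eigenvalues, and $h\le0$ for the algebra generated by one self-adjoint operator. There is also a relative version $h(N:P)$ for $N\subset P$, which counts only the microstates for $N$ that extend to microstates for $P$; by definition $h(M)=h(M:M)$. Section~\ref{sec:entropy}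 gives the definitions.

Commutation destroys parameters: a unitary matrix that commutes with a self-adjoint matrix with distinct eigenvalues is diagonal and has $k$ parameters instead of $k^2$. Inner amenability is an averaged form of commutation, since it produces probability measures $p_n$ on $G\setminus\{1\}$ that are almost invariant under conjugation; if the $p_n$ were point masses at elements $x_n$, then each $g\in G$ would commute with $x_n$ for large $n$. One therefore guesses that inner amenability forces $h(L(G))\le0$. Hayes and Kunnawalkam Elayavalli \cite{HKE} proved that $L(G)$ is strongly 1-bounded in the sense of Jung \cite{Jung} when $G$ is a finitely presented icc inner amenable group, and left open the following question: \emph{does every countable icc inner amenable group $G$ satisfy $h(L(G))\le0$?} The answer is yes.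

\begin{theorem}\label{thm:A}
If $G$ is a countable icc inner amenable group, then $h(L(G))\le0$. Hence $h(L(G))=0$ if $L(G)$ is Connes embeddable, and $h(L(G))=-\infty$ otherwise.
\end{theorem}

The icc hypothesis serves only to make the invariant mean atomless, and the argument applies to subgroups.

\begin{theorem}\label{thm:B}
Let $H\le G$ be countable groups with $H$ infinite. Suppose that there is an atomless mean on $G$ that is invariant under conjugation by $H$. Then $h(L(H):L(G))\le0$.
\end{theorem}

For $H=G$ the hypothesis can be described through the FC-center $FC(G)$, the normal subgroup of elements with finite conjugacy class.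

\begin{corollary}\label{cor:C}
Let $G$ be a countably infinite group. Then $G$ carries an atomless conjugation-invariant mean if and only if either $FC(G)$ is infinite, or $FC(G)$ is finite and $G/FC(G)$ is inner amenable. In these cases $h(L(G))\le0$.
\end{corollary}

Sections~\ref{sec:entropy} and~\ref{sec:adding} develop the entropy and reduce its use to two rules about subgroups (Proposition~\ref{prop:rules}). Section~\ref{sec:example} applies the rules by hand to one group and extracts the plan. Sections~\ref{sec:sampling} and~\ref{sec:proof} carry out the plan; a reader interested only in Theorem~\ref{thm:A} may take $H=G$ there. Section~\ref{sec:sharp} proves Corollary~\ref{cor:C} and shows that atomlessness cannot be dropped and that the converse of Theorem~\ref{thm:A} fails.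

\section{One-bounded entropy}\label{sec:entropy}

\subsection*{Conventions}
Von Neumann algebras carry a faithful normal tracial state $\tau$ and have separable predual, with the single exception of the ultrapowers below, which serve only as ambient algebras. Inclusions are unital and trace preserving. We put $\|a\|_2=\tau(a^*a)^{1/2}$ and use $\|abc\|_2\le\|a\|\,\|b\|_2\,\|c\|$. On $M_k(\mathbb C)$ the trace is the normalized trace $\operatorname{tr}$. A \emph{tuple} is a countable family $z=(z_i)_{i\in I}$ of self-adjoint contractions, in an algebra or in $M_k(\mathbb C)$. Its \emph{law} is the family of numbers $\tau(z_{i_1}\cdots z_{i_d})$, indexed by the words in $I$; laws carry the product topology, so a basic neighborhood constrains finitely many words up to some $\gamma>0$. For a noncommutative polynomial $p$, the numbers $\tau(p(z))$ and $\|p(z)\|_2$ are continuous functions of the law. Replacing one factor at a time gives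
\begin{equation}\label{eq:tele}
|\tau(a_1\cdots a_d)-\tau(b_1\cdots b_d)|\le d\,2^{d-1}\max_i\|a_i-b_i\|_2\qquad\text{if all }\|a_i\|,\|b_i\|\le2 .
\end{equation}

An algebra is \emph{diffuse} if it has no minimal projection. A diffuse algebra $D$ contains a self-adjoint contraction $a$ whose spectral distribution has no atoms, and then $W^*(a)$ is diffuse: a maximal abelian subalgebra of $D$ is diffuse, hence trace-preservingly isomorphic to $L^\infty[0,1]$, and the coordinate function will do.

\subsection*{The definition}
We recall the definition in its orbital form \cite[Appendix~A]{Hayes}. Let $z=(z_i)_{i\in I}$ be a tuple and $O$ a neighborhood of its law. Let $\Gamma_k(O)$ be the set of matrix tuples $Z\in M_k(\mathbb C)^I$ with law in $O$. For finite $F\subset I$, $\varepsilon>0$ and $C\in M_k(\mathbb C)^F$, the \emph{orbital $(F,\varepsilon)$-ball} with center $C$ is the set of $Z$ for which some $U\in U(k)$ satisfies $\|UZ_iU^*-C_i\|_2<\varepsilon$ for all $i\in F$. Let $K_{F,\varepsilon}(\Omega)$ be the least number of such balls that cover $\Omega$, and put, with $\log0=-\infty$,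
\[
h_{F,\varepsilon}(z)=\inf_O\ \limsup_{k\to\infty}\frac1{k^2}\log K_{F,\varepsilon}(\Gamma_k(O)).
\]

\begin{definition}
Let $N\subset P$, let $x=(x_i)_{i\in I}$ generate $N$ and let $y$ generate $P$. Put $h(N:P)=\sup h_{F,\varepsilon}(x,y)$, the supremum taken over $\varepsilon>0$ and finite $F\subset I$, and put $h(M)=h(M:M)$.
\end{definition}

Only coordinates of $x$ are covered. What is counted is thus the set of $X$ for which some $Y$ puts the law of $(X,Y)$ in $O$. Four observations will be used throughout.
\begin{enumerate}
\item[(O1)] \emph{Recentering.} If $\Omega$ is covered by $q$ orbital $(F,\varepsilon)$-balls, it is covered by at most $q$ orbital $(F,2\varepsilon)$-balls centered at points of $\Omega$: discard the balls that miss $\Omega$ and choose a point of $\Omega$ in each remaining one. So requiring centers in $\Omega$ does not change $h(N:P)$.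
\item[(O2)] $K_{F,\varepsilon}(\Omega)$ is monotone in $\Omega$ and in $F$. So $O$ may always be shrunk, and $F$ may be enlarged inside $I$.
\item[(O3)] If $F$ indexes entries of $z$, then $h_{F,\varepsilon}(z,z')\le h_{F,\varepsilon}(z)$, because a neighborhood of the law of $z$ defines a neighborhood of the law of $(z,z')$ that leaves $z'$ unconstrained.
\item[(O4)] If $Z\in\Gamma_k(O)$, then $Z\otimes1\in\Gamma_{kl}(O)$ for all $l$. So either some $O$ has $\Gamma_k(O)=\emptyset$ for all $k$, and $h_{F,\varepsilon}(z)=-\infty$ for all $F,\varepsilon$, or $h_{F,\varepsilon}(z)\ge0$ for all $F,\varepsilon$.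
\end{enumerate}

Lemma~\ref{lem:ext}, Proposition~\ref{prop:basic} and Lemma~\ref{lem:key} are due to Hayes; we include proofs. The first says that variables from the algebra already generated impose no further constraint.

\begin{lemma}\label{lem:ext}
Let $y$ be a tuple, $z$ a tuple in $W^*(y)$, and $O$ a neighborhood of the law of $(y,z)$. There is a neighborhood $O_1$ of the law of $y$ such that every $Y\in\Gamma_k(O_1)$ extends to some $(Y,Z)\in\Gamma_k(O)$. Consequently $h_{F,\varepsilon}(y,z)=h_{F,\varepsilon}(y)$ when $F$ indexes entries of $y$.
\end{lemma}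

\begin{proof}
Let $O$ constrain finitely many words, of length at most $d$, up to $\gamma$, and fix $\beta\in(0,1)$ with $d\,2^{d-1}\beta<\gamma/4$. Put $Z_j=0$ for the $j$ that do not occur in these words. For the others, Kaplansky's density theorem gives self-adjoint polynomials $p_j$ with $\|p_j(y)\|\le1$ and $\|p_j(y)-z_j\|_2<\beta$. The matrix $p_j(Y)$ need not be a contraction, so we truncate: let $f(s)=\max(-1,\min(1,s))$ and $Z_j=f(p_j(Y))$. Let $R$ bound the sum of the moduli of the coefficients of each $p_j$, so that $\|p_j(Y)\|\le R$ for every tuple $Y$, and let $q$ be a real polynomial with $|f-q|<\beta$ on $[-R,R]$. Compare successively the laws of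
\[
(Y,Z),\quad (Y,q(p_j(Y))),\quad (y,q(p_j(y))),\quad (y,p_j(y)),\quad (y,z).
\]
On the constrained words, the first, third and fourth steps cost less than $\gamma/4$ each by \eqref{eq:tele}; for the third, note that $f(p_j(y))=p_j(y)$. The second step compares traces of finitely many fixed polynomials in $Y$ and in $y$, and costs less than $\gamma/4$ when the law of $Y$ lies in a suitable $O_1$. It follows that $K_{F,\varepsilon}(\Gamma_k(O_1))\le K_{F,\varepsilon}(\Gamma_k(O))$, hence $h_{F,\varepsilon}(y)\le h_{F,\varepsilon}(y,z)$, and (O3) is the reverse inequality.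
\end{proof}

Fix a free ultrafilter $\omega$ on $\mathbb N$. The \emph{ultrapower} $M^\omega$ is the quotient of the algebra of bounded sequences in $M$ by the sequences with $\lim_\omega\|a_n\|_2=0$, with trace $\lim_\omega\tau(a_n)$; it contains $M$ as the constant sequences. A self-adjoint contraction in $M^\omega$ lifts to a sequence of self-adjoint contractions: take real parts of any lift and apply the function $f$ above.

\begin{proposition}\label{prop:basic}
\begin{enumerate}
\item[(i)] $h(N:P)$ does not depend on the generating tuples.
\item[(ii)] If $N_1\subset N_2\subset P_2\subset P_1$, then $h(N_1:P_1)\le h(N_2:P_2)$.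
\item[(iii)] If $N_1\subset N_2\subset\cdots\subset P$ and $N=\bigvee_n N_n$, then $h(N:P)=\sup_nh(N_n:P)$.
\item[(iv)] If $A=W^*(a)\subset P$ with $a=a^*$, then $h(A:P)\le0$.
\item[(v)] If $N\subset M$ and $P$ is separable with $N\subset P\subset M^\omega$, then $h(N:M)\le h(N:P)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Let $(x,y)$ and $(\tilde x,\tilde y)$ be two choices and $t=(x,y,\tilde x,\tilde y)$. By Lemma~\ref{lem:ext}, both values may be computed from $t$, with $F$ indexing entries of $x$ and of $\tilde x$ respectively. Given $\tilde F$ and $\varepsilon$, choose polynomials $p_i$, $i\in\tilde F$, in finitely many variables $x_l$, $l\in F$, with $\|\tilde x_i-p_i(x)\|_2<\varepsilon$. Replacing one factor at a time gives $L\ge1$ with $\|p_i(X)-p_i(X')\|_2\le L\max_{l\in F}\|X_l-X'_l\|_2$ for all matrix tuples $X,X'$ of the same size. For all small $O$, the points of $\Gamma_k(O)$ satisfy $\|\tilde X_i-p_i(X)\|_2<2\varepsilon$. Cover $\Gamma_k(O)$ by $q$ orbital $(F,\varepsilon/2L)$-balls and recenter by (O1), so that the radius is $\varepsilon/L$ and the centers $X^j$ are contractions. If $\|UX_lU^*-X^j_l\|_2<\varepsilon/L$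 for $l\in F$, then
\[
\|U\tilde X_iU^*-p_i(X^j)\|_2<2\varepsilon+\|p_i(UXU^*)-p_i(X^j)\|_2\le3\varepsilon .
\]
Hence $h_{\tilde F,3\varepsilon}(t)\le h_{F,\varepsilon/2L}(t)$. Take suprema and exchange the roles.

(ii) Let $x_1$, $(x_1,x')$, $y_2$, $y'$ generate $N_1,N_2,P_2,P_1$. For $F$ indexing entries of $x_1$, (O3) gives $h_{F,\varepsilon}(x_1,x',y_2,y')\le h_{F,\varepsilon}(x_1,x',y_2)\le h(N_2:P_2)$. The supremum of the left side is $h(N_1:P_1)$, since $(x',y_2,y')$ generates $P_1$.

(iii) Let $x^{(n)}$ generate $N_n$, let $x=(x^{(1)},x^{(2)},\dots)$, and let $y$ generate $P$. A finite $F$ indexes entries of $(x^{(1)},\dots,x^{(n)})$ for some $n$. This tuple generates $N_n$ and the rest of $(x,y)$ generates $P$, so $h_{F,\varepsilon}(x,y)\le h(N_n:P)$. The other inequality is (ii).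

(iv) Rescale $a$ to a contraction, with spectral distribution $\mu$. For a probability measure $\nu$ on $[-1,1]$ let $Q_\nu(r)=\inf\{s:\nu([-1,s])\ge r\}$, $0<r<1$, be its quantile function. On $[-1,1]$, convergence of moments is weak convergence, and $\nu_n\to\mu$ weakly implies $Q_{\nu_n}\to Q_\mu$ almost everywhere, hence in $L^2(0,1)$. So there is a neighborhood $O$ of the law of $a$ such that $\|Q_\nu-Q_\mu\|_{L^2}<\varepsilon/2$ whenever the moments of $\nu$ lie in $O$. If $A_1,A_2\in\Gamma_k(O)$ have eigenvalue distributions $\nu_1,\nu_2$, conjugate both to diagonal matrices with increasing entries; their $\|\cdot\|_2$-distance is $\|Q_{\nu_1}-Q_{\nu_2}\|_{L^2}<\varepsilon$. One orbital ball covers $\Gamma_k(O)$, and (O3) gives $h(A:P)\le0$.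

(v) Let $x,z,y$ generate $N,M,P$, lift each $y_j$ to self-adjoint contractions $y^{(n)}_j\in M$, and let $O$ be an open neighborhood of the law of $(x,y)$. The laws of $(x,y^{(n)})$ converge along $\omega$ to the law of $(x,y)$, so $O$ is a neighborhood of the law of $(x,y^{(n)})$ for some $n$. As $y^{(n)}\subset W^*(z)$, Lemma~\ref{lem:ext} and (O3) give
\[
h_{F,\varepsilon}(x,z)=h_{F,\varepsilon}(x,z,y^{(n)})\le h_{F,\varepsilon}(x,y^{(n)})\le\limsup_k k^{-2}\log K_{F,\varepsilon}(\Gamma_k(O)).
\]
Take the infimum over $O$, then the supremum over $F$ and $\varepsilon$.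
\end{proof}

By (ii), a larger ambient algebra can only lower the entropy, so a bound on $h(N:P)$ usually says nothing about $h(N)$. Part (v) is the exception that we exploit: to bound $h(N:M)$ we may use any countably many auxiliary elements of $M^\omega$.

An algebra $M$ is \emph{Connes embeddable} if it embeds into $\mathcal R^\omega$, where $\mathcal R$ is the hyperfinite II$_1$ factor. Equivalently, every neighborhood of the law of a generating tuple contains the law of a matrix tuple. Indeed, given an embedding, lift the tuple to $\mathcal R$ as in (v) and apply the conditional expectation onto a large matrix subalgebra; conversely, matrix tuples with converging laws define a tuple in $\mathcal R^\omega$ with the limit law. By (O4),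
\begin{equation}\label{eq:CE}
h(M)\ge0\ \text{ if $M$ is Connes embeddable},\qquad h(M)=-\infty\ \text{ otherwise.}
\end{equation}

\section{Adding unitaries}\label{sec:adding}

A unitary $u$ can be added to $N$ at no cost as soon as we know where it sends one diffuse subalgebra. In the exact matrix picture, let $A,B$ be known, with $A$ having distinct eigenvalues, and let $Z_0,Z$ be unitaries with $Z_0A=BZ_0$ and $ZA=BZ$. Then $T=Z_0^*Z$ commutes with $A$, so $Z=Z_0T$ with $T$ diagonal in an eigenbasis of $A$. In the approximate picture $T$ almost commutes with $A$, so it is concentrated on the entries $(i,l)$ with $\lambda_i$ close to $\lambda_l$, and these are a small proportion of all entries because the limit distribution has no atoms.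

\begin{lemma}\label{lem:key}
Let $N\subset P$, let $u\in P$ be unitary, and let $D\subset N$ be diffuse with $uDu^*\subset N$. Then $h(N\vee\{u\}'':P)\le h(N:P)$.
\end{lemma}

\begin{proof}
Pick a self-adjoint contraction $a\in D$ with atomless distribution $\mu$ and put $b=uau^*\in N$. Let $x$ generate $N$ and contain $a,b$, let $v=\operatorname{Re}u$, $w=\operatorname{Im}u$, let $y$ generate $P$, and let $t=(x,v,w,y)$. Both entropies are computed from $t$: for $h(N:P)$ the set $F$ indexes entries of $x$, and for $h(N\vee\{u\}'':P)$ entries of $(x,v,w)$. If $h(N:P)=-\infty$, the claim follows from (O4), and if $h(N:P)=\infty$ there is nothing to prove, so let it be finite. Put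
\[
\kappa(\eta)=(\mu\otimes\mu)(\{|s-s'|\le2\eta\})+\eta .
\]
As $\eta\to0$, $\kappa(\eta)$ tends to the measure of the diagonal, which is $\int\mu(\{s\})\,d\mu(s)=0$. This is the only use of diffuseness.

Fix $\varepsilon\in(0,1)$, a finite $F$ indexing entries of $x$ including $a,b$, and $F'=F\cup\{v,w\}$. Let $\theta,\eta>0$, and choose $\delta>0$ with $2\delta+24\delta/\eta\le\varepsilon/4$. For $(X,V,W,Y)\in\Gamma_k(O)$ let $A,B$ be the entries of $X$ for $a,b$ and let $Z=V+iW$, so $\|Z\|\le2$. For small $O$ the following hold on $\Gamma_k(O)$ for all $k$.
\begin{enumerate}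
\item[(a)] $\|Z^*Z-1\|_2<\delta$ and $\|ZA-BZ\|_2<\delta$, because $u^*u-1=0$ and $ua-bu=0$.
\item[(b)] The eigenvalues $\lambda_1,\dots,\lambda_k$ of $A$ satisfy $\#\{(i,l):|\lambda_i-\lambda_l|\le\eta\}\le\kappa(\eta)k^2$.
\end{enumerate}
For (b), take a continuous $\varphi$ on $[-1,1]^2$ between the indicators of $\{|s-s'|\le\eta\}$ and $\{|s-s'|\le2\eta\}$, and a polynomial $\sum c_{mn}s^ms'^n$ within $\eta/3$ of $\varphi$. The proportion of pairs is at most $\eta/3+\sum c_{mn}\operatorname{tr}(A^m)\operatorname{tr}(A^n)$, which for small $O$ is at most $2\eta/3+\sum c_{mn}\tau(a^m)\tau(a^n)\le\eta+\int\varphi\,d(\mu\otimes\mu)\le\kappa(\eta)$.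

Since $h_{F,\delta/2}(t)\le h(N:P)$, we may shrink $O$ so that, by (O1), for large $k$ the set $\Gamma_k(O)$ is covered by $q\le\exp(k^2(h(N:P)+\theta))$ orbital $(F,\delta)$-balls centered at points of $\Gamma_k(O)$. Fix one center, write $X^0,A_0,B_0,Z_0$ for its data, which satisfy (a) and (b), and let $(X,V,W,Y)\in\Gamma_k(O)$ lie in its ball. Conjugating all entries by one unitary, we may assume $\|X_i-X^0_i\|_2<\delta$ for $i\in F$. Then
\[
\|ZA_0-B_0Z\|_2\le\|Z(A_0-A)\|_2+\|ZA-BZ\|_2+\|(B-B_0)Z\|_2<5\delta .
\]
Put $T=Z_0^*Z$, so $\|T\|_2\le4$. From $[T,A_0]=Z_0^*(ZA_0-B_0Z)+(B_0Z_0-Z_0A_0)^*Z$ we get $\|[T,A_0]\|_2<10\delta+2\delta=12\delta$. Since $Z_0Z_0^*$ and $Z_0^*Z_0$ have the same eigenvalues,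
\[
\|Z_0T-Z\|_2=\|(Z_0Z_0^*-1)Z\|_2\le2\|Z_0^*Z_0-1\|_2<2\delta .
\]
In an eigenbasis of $A_0$, with eigenvalues $\lambda_i$, we have $\|[T,A_0]\|_2^2=\frac1k\sum_{i,l}|\lambda_i-\lambda_l|^2|T_{il}|^2$. Let $\mathcal H$ be the space of matrices supported on the entries with $|\lambda_i-\lambda_l|\le\eta$, and $T'$ the orthogonal projection of $T$ on $\mathcal H$. Then $\|T-T'\|_2<12\delta/\eta$ and $\|T'\|_2\le4$. The space $\mathcal H$ depends only on the center and has real dimension at most $2\kappa(\eta)k^2$ by (b). A ball of radius $\rho$ in a real Hilbert space of dimension $m$ is covered by $(1+2\rho/r)^m$ closed balls of radius $r$, by comparing volumes for a maximal $r$-separated set. So the ball of radius $4$ in $\mathcal H$ is covered by $(1+64/\varepsilon)^{2\kappa(\eta)k^2}$ balls of radius $\varepsilon/8$, with centers $T_j$, and for some $j$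
\[
\|Z-Z_0T_j\|_2<2\delta+2\,(12\delta/\eta+\varepsilon/8)\le\varepsilon/2 .
\]
Taking real and imaginary parts does not increase $\|\cdot\|_2$, so $(X,V,W,Y)$ lies in the orbital $(F',\varepsilon)$-ball with center $(X^0,\operatorname{Re}Z_0T_j,\operatorname{Im}Z_0T_j)$. Counting these centers,
\[
h_{F',\varepsilon}(t)\le h(N:P)+\theta+2\kappa(\eta)\log(1+64/\varepsilon).
\]
The left side does not depend on $\theta,\eta$. Let them tend to $0$, then take the supremum over $F$ and $\varepsilon$, using (O2).
\end{proof}

With $D=\mathbb C1$ the lemma would be false: it would allow adding the second generator of $\mathbb F_2$ to a singly generated abelian algebra containing the first, while $h(L(\mathbb F_2))=\infty$.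

\begin{corollary}\label{cor:many}
Let $N\subset P$ and let $u_1,u_2,\dots\in P$ be unitaries such that for each $j$ there is a diffuse $D_j\subset N$ with $u_jD_ju_j^*\subset N$. Then $h(N\vee\{u_1,u_2,\dots\}'':P)\le h(N:P)$.
\end{corollary}

\begin{proof}
Let $N_j=N\vee\{u_1,\dots,u_j\}''$. Both $D_{j+1}$ and its conjugate lie in $N_j$, so $h(N_{j+1}:P)\le h(N_j:P)$ by Lemma~\ref{lem:key}. Apply Proposition~\ref{prop:basic}(iii).
\end{proof}

For groups, diffuse subalgebras come from infinite subgroups.

\begin{lemma}\label{lem:diffuse}
If $\Lambda$ is a countably infinite group, then $L(\Lambda)$ is diffuse.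
\end{lemma}

\begin{proof}
Otherwise let $e\neq0$ be the central support of a minimal projection. Then $L(\Lambda)e$ is a finite type I factor, hence finite dimensional. For distinct $g_n\in\Lambda$ the $u_{g_n}$ are orthonormal for the inner product $\tau(b^*a)$, so $u_{g_n}e\to0$ weakly in the finite-dimensional space $L(\Lambda)e$, hence in $\|\cdot\|_2$. But $\|u_{g_n}e\|_2=\|e\|_2>0$.
\end{proof}

\begin{proposition}\label{prop:rules}
Let $\Gamma$ be a countable group, $P=L(\Gamma)$, and $\Sigma\le\Gamma$.
\begin{enumerate}
\item[(S)] \emph{Start.} If $\Sigma$ commutes with an infinite subgroup $K\le\Gamma$, then $h(L(\Sigma):P)\le0$.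
\item[(G)] \emph{Growth.} If $T\subset\Gamma$ and $\Sigma\cap\gamma^{-1}\Sigma\gamma$ is infinite for every $\gamma\in T$, then $h(L(\langle\Sigma,T\rangle):P)\le h(L(\Sigma):P)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(S) Choose a diffuse $A=W^*(a)\subset L(K)$ with $a=a^*$. Each $u_\sigma$, $\sigma\in\Sigma$, commutes with $A$. Proposition~\ref{prop:basic}(ii), Corollary~\ref{cor:many} with $N=D_j=A$, and Proposition~\ref{prop:basic}(iv) give $h(L(\Sigma):P)\le h(A\vee L(\Sigma):P)\le h(A:P)\le0$.

(G) For $\gamma\in T$ the algebra $D_\gamma=L(\Sigma\cap\gamma^{-1}\Sigma\gamma)\subset L(\Sigma)$ is diffuse, and $u_\gamma D_\gamma u_\gamma^*=L(\gamma\Sigma\gamma^{-1}\cap\Sigma)\subset L(\Sigma)$. Apply Corollary~\ref{cor:many}.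
\end{proof}

Amenable groups will be treated separately. An algebra is \emph{hyperfinite} if it is generated by an increasing sequence of finite-dimensional subalgebras, and we use the standard theorem that $L(H)$ is hyperfinite for countable amenable $H$. For the next statement see also \cite{Hayes,Jung}.

\begin{lemma}\label{lem:hyp}
If $N$ is diffuse and hyperfinite, then $h(N)\le0$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:basic}(iii) it suffices to show $h(B:N)\le0$ for finite-dimensional $B\subset N$. Let $e^{(i)}_{jl}$ be matrix units for $B$. The map $(a_i)_i\mapsto\sum_{i,j}e^{(i)}_{j1}a_ie^{(i)}_{1j}$ is a unital embedding of $\bigoplus_ie^{(i)}_{11}Ne^{(i)}_{11}$ into $B'\cap N$, and corners of a diffuse algebra are diffuse. So there is a diffuse $A=W^*(a)$ commuting with $B$. Since $B$ is spanned by finitely many unitaries, $h(B:N)\le h(A\vee B:N)\le h(A:N)\le0$ as in the proof of (S).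
\end{proof}

\section{A worked example and the plan}\label{sec:example}

Let $B=\bigoplus_{j\in\mathbb Z}\mathbb Z/2$ with generators $c_j$, let $\pi:\mathbb F_2=\langle a,b\rangle\to\mathbb Z$ be given by $\pi(a)=1$, $\pi(b)=0$, and let $G=B\rtimes\mathbb F_2$ with $\gamma c_j\gamma^{-1}=c_{j+\pi(\gamma)}$. Extend $\pi$ to $G$ by $\pi(B)=0$. Then $gc_jg^{-1}=c_{j+\pi(g)}$ for all $g\in G$.

The group $G$ is nonamenable, since it contains $\mathbb F_2$. It is icc: an element outside $B$ has nontrivial image in the icc group $\mathbb F_2$, and conjugating a nontrivial element of $B$ by the powers of $a$ shifts its finite support. It is inner amenable: conjugation by $g$ moves the uniform measure $p_n$ on $\{c_1,\dots,c_n\}$ by at most $2|\pi(g)|/n$ in $\ell^1$, so $\lim_\omega p_n$ is an invariant mean on $G\setminus\{1\}$.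

The two rules give $h(L(G))\le0$ at once. The centralizer of each $c_j$ is $\Sigma_0=\ker\pi$. It commutes with the infinite group $K=B$, so (S) applies to $\Sigma_0$. The element $a$ normalizes $\Sigma_0$, and $G=\langle\Sigma_0,a\rangle$, so (G) finishes. Three features of this computation shape the general proof.

\emph{The measures must spread out.} An element commuting with the generators $c_0,a,b$ is central, hence trivial. So no sequence of nontrivial elements commutes asymptotically with $G$, and (S) cannot be applied to $G$ itself in this way. It is applied to the centralizer of elements \emph{sampled} from $p_n$.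

\emph{One sample is not enough.} Finitely many $c_j$ generate a finite group, while (S) needs an infinite $K$. In general we take $k_n\to\infty$ samples from $p_n$; in an ultrapower of $G$ they become an infinite set.

\emph{Commutation is not enough.} If $f\gamma$, with $f\in B$ and $\gamma\in\mathbb F_2$, commutes with $a$, then $\gamma\in\langle a\rangle$, so $f$ commutes with $a$ and has shift-invariant finite support, so $f=1$. Thus $C_G(a)=\langle a\rangle$ meets $\Sigma_0$ trivially. The element $a$ is reached by conjugation.

In general the centralizer $C(t)$ of a sampled tuple $t$ is not normal, and $C(t)\cap g^{-1}C(t)g=C(t,g^{-1}tg)$ is out of control, because $(t,g^{-1}tg)$ is not an independent sample. Almost invariance speaks only about sets of large measure. We therefore insert an intermediate step: by (G), add to $C(t)$ the set $S$ of all $x$ that commute with infinitely many elements of $C(t)$. We shall see that $S$ has almost full measure. Then so does $g^{-1}Sg$, the intersection $S\cap g^{-1}Sg$ is large, and (G) adds $g$. In the example this step is invisible because the samples $c_j$ already lie in $\Sigma_0$.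

\section{Sampling from almost invariant measures}\label{sec:sampling}

Throughout this section $H\le G$ are countable groups and $m$ is an atomless mean on $G$ invariant under conjugation by $H$. For $p\in\ell^1(G)$ and $g\in G$ let $(g\cdot p)(x)=p(g^{-1}xg)$, so $(g\cdot p)(T)=p(g^{-1}Tg)$; on $G^k$ we use diagonal conjugation. For $t\in G^k$ let $C_H(t)$ be the group of elements of $H$ commuting with all coordinates of $t$; it is the stabilizer of $t$ in $H$. We first replace $m$ by measures from which one can sample.

\begin{lemma}\label{lem:pn}
There are finitely supported probability measures $p_n$ on $G\setminus\{1\}$ with $\|g\cdot p_n-p_n\|_1\to0$ for all $g\in H$ and $\max_xp_n(x)\le1/n$.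
\end{lemma}

\begin{proof}
Let $T\subset G$ and $E\subset H$ be finite and $\delta>0$. Since $m$ is atomless, $m(G\setminus T)=1$, so $m$ is a mean on $G\setminus T$. By the Hahn--Banach theorem it is the weak$^*$ limit of a net $p_\alpha$ in the convex set $\mathcal P$ of finitely supported probability measures on $G\setminus T$. By invariance of $m$, $g\cdot p_\alpha-p_\alpha\to0$ against every $f\in\ell^\infty(G)$, that is, weakly in $\ell^1(G)$. So $0$ lies in the weak closure of the convex set $\{(g\cdot p-p)_{g\in E}:p\in\mathcal P\}\subset\ell^1(G)^E$, which by Mazur's theorem is its norm closure. Hence some $p\in\mathcal P$ has $\|g\cdot p-p\|_1<\delta$ for $g\in E$.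

Let $E_n\uparrow H$ be finite. For fixed $n$ choose $q_1,\dots,q_n$ in turn, with $E=E_n$, $\delta=1/n$, and $T$ consisting of $1$ and the supports of the previous $q_i$. The supports are disjoint, so $p_n=\frac1n\sum_iq_i$ has atoms of mass at most $1/n$, and $\|g\cdot p_n-p_n\|_1<1/n$ for $g\in E_n$.
\end{proof}

Why should sampled tuples have infinite centralizers? If they had finite centralizers with positive probability, $H$ would act almost freely on a set with an invariant mean, and the mean could be transported to $H$.

\begin{lemma}\label{lem:stab}
If $H$ acts on a set $\Omega$ with finite stabilizers and an invariant mean $\nu$, then $H$ is amenable.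
\end{lemma}

\begin{proof}
Choose a point in each orbit, and let $o(t)$ be the chosen point in the orbit of $t$. The set $E_t=\{g\in H:g\cdot o(t)=t\}$ is a coset of the stabilizer of $o(t)$, hence finite and nonempty, and $E_{g't}=g'E_t$. For $f\in\ell^\infty(H)$ put $\Phi f(t)=|E_t|^{-1}\sum_{g\in E_t}f(g)$. If $f'(g)=f(g'g)$, then $\Phi f'(t)=\Phi f(g't)$, so $\nu(\Phi f')=\nu(\Phi f)$. Thus $\nu\circ\Phi$ is a left-invariant mean on $H$.
\end{proof}

\begin{lemma}\label{lem:Ak}
Let $H$ be nonamenable, $k\ge1$, and $A_k=\{t\in G^k:C_H(t)\text{ is finite}\}$. Then $p_n^{\otimes k}(A_k)\to0$ as $n\to\infty$.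
\end{lemma}

\begin{proof}
The set $A_k$ is $H$-invariant, as $C_H(gtg^{-1})=gC_H(t)g^{-1}$ for $g\in H$. Suppose $p_n^{\otimes k}(A_k)\ge c>0$ along a subsequence, and let $r_n$ be the normalized restriction of $p_n^{\otimes k}$ to $A_k$. Restriction to an invariant set commutes with the action, and changing one tensor factor at a time gives
\[
\|g\cdot r_n-r_n\|_1\le c^{-1}\|(g\cdot p_n)^{\otimes k}-p_n^{\otimes k}\|_1\le c^{-1}k\,\|g\cdot p_n-p_n\|_1\to0\qquad(g\in H).
\]
A weak$^*$ limit point of the $r_n$ is an $H$-invariant mean on $A_k$, and the stabilizers are finite. Lemma~\ref{lem:stab} makes $H$ amenable, a contradiction.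
\end{proof}

This is the only use of nonamenability, and it is needed: in Section~\ref{sec:example}, with $H=\langle a\rangle$, every $C_H(c_j)$ is trivial. We now fix $k_n$ samples and keep one further sample free.

\begin{proposition}\label{prop:sample}
Let $H$ be nonamenable. There are integers $k_n\to\infty$ and tuples $t_n\in G^{k_n}$ with pairwise distinct coordinates such that the sets
\[
S_n=\{x\in G:\ C_H(t_n,x)\text{ is infinite}\}
\]
satisfy $|S_n\cap g^{-1}S_ng|\to\infty$ for every $g\in H$.
\end{proposition}

\begin{proof}
Put $\alpha_k(n)=k^2/n+p_n^{\otimes(k+1)}(A_{k+1})$, which tends to $0$ for fixed $k$. Choose $n_1<n_2<\cdots$ with $\alpha_k(n)<1/k$ for $n\ge n_k$; let $k_n=k$ for $n_k\le n<n_{k+1}$ and $k_n=1$ for $n<n_1$. Then $k_n\to\infty$ and $\varepsilon_n=\alpha_{k_n}(n)\to0$.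

For $t\in G^{k_n}$ let $\varphi_n(t)=p_n(\{x:(t,x)\in A_{k_n+1}\})$. Its mean with respect to $p_n^{\otimes k_n}$ is $p_n^{\otimes(k_n+1)}(A_{k_n+1})\le\varepsilon_n$, so by Markov's inequality $\varphi_n>\sqrt{\varepsilon_n}$ has probability at most $\sqrt{\varepsilon_n}$. Two given coordinates agree with probability $\sum_xp_n(x)^2\le1/n$, so some pair agrees with probability at most $k_n^2/2n\le\varepsilon_n/2$. When $\sqrt{\varepsilon_n}+\varepsilon_n/2<1$ there is thus a tuple $t_n$ with distinct coordinates and $\varphi_n(t_n)\le\sqrt{\varepsilon_n}$, that is, $p_n(S_n)\ge1-\sqrt{\varepsilon_n}$. For the finitely many other $n$ take any tuple with distinct coordinates.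

Let $g\in H$. Then $p_n(g^{-1}S_ng)=(g\cdot p_n)(S_n)\ge p_n(S_n)-\|g\cdot p_n-p_n\|_1\to1$, so $p_n(S_n\cap g^{-1}S_ng)\to1$. Since atoms have mass at most $1/n$, we get $|S_n\cap g^{-1}S_ng|\ge n\,p_n(S_n\cap g^{-1}S_ng)\to\infty$.
\end{proof}

Atomlessness entered twice, through the bound $1/n$: it gave distinct coordinates, and it turned large measure into large cardinality.

\section{The ultrapower group and the main theorems}\label{sec:proof}

Proposition~\ref{prop:sample} gives finite sets of growing size, and Proposition~\ref{prop:rules} needs infinite ones. The ultrapower converts the former into the latter. Let $\mathbf G=\prod_\omega G$ be the group of sequences in $G$ modulo equality for $\omega$-almost all $n$; it contains $G$ as the constant sequences. For $T_n\subset G$ let $\prod_\omega T_n$ be the set of classes $(g_n)$ with $g_n\in T_n$ for $\omega$-almost all $n$. It is a subgroup when the $T_n$ are subgroups. It is infinite when $\lim_\omega|T_n|=\infty$: given $r$, choose $r$ distinct elements of $T_n$ for $\omega$-almost all $n$; they define $r$ distinct classes.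

Let $M=L(G)$. The map $(g_n)\mapsto(u_{g_n})_n$ is a homomorphism from $\mathbf G$ to the unitary group of $M^\omega$, and $\lim_\omega\tau(u_{g_n})$ is $1$ if $(g_n)=1$ in $\mathbf G$ and $0$ otherwise. This is the canonical trace of the group algebra, so every countable subgroup $\Gamma\le\mathbf G$ generates a copy of $L(\Gamma)$ in $M^\omega$. For $\Gamma\le G$ it is the usual $L(\Gamma)\subset M\subset M^\omega$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $H$ is amenable, then $L(H)$ is hyperfinite, and diffuse because $H$ is infinite, so $h(L(H):L(G))\le h(L(H))\le0$ by Proposition~\ref{prop:basic}(ii) and Lemma~\ref{lem:hyp}.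

Let $H$ be nonamenable, and take $t_n=(y_{n,1},\dots,y_{n,k_n})$ and $S_n$ from Proposition~\ref{prop:sample}. For $i\ge1$ let $y^{(i)}=(y_{n,i})_n\in\mathbf G$, with arbitrary entries for the finitely many $n$ with $k_n<i$. The $y^{(i)}$ are pairwise distinct, so $K=\langle y^{(i)}:i\ge1\rangle$ is infinite. The group $\mathbf C=\prod_\omega C_H(t_n)$ commutes with each $y^{(i)}$, hence with $K$. Let $S=\prod_\omega S_n$.
\begin{enumerate}
\item[(a)] For $s=(s_n)\in S$, the group $\prod_\omega C_H(t_n,s_n)$ is a subgroup of $\mathbf C$ that commutes with $s$. It is infinite, because $C_H(t_n,s_n)$ is infinite whenever $s_n\in S_n$.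
\item[(b)] For $g\in H$, the set $S\cap g^{-1}Sg=\prod_\omega(S_n\cap g^{-1}S_ng)$ is infinite.
\end{enumerate}

To stay separable we cut these objects down to countable ones, starting from the last step. For $g\in H$ choose a countably infinite $R_g\subset S\cap g^{-1}Sg$; then $gR_gg^{-1}\subset S$. The set $S'=\bigcup_{g\in H}(R_g\cup gR_gg^{-1})\subset S$ is countable. For $s\in S'$ let $\Lambda_s\le\mathbf C$ be generated by a countably infinite subset of the group in (a). Put
\[
\Sigma_0=\langle\Lambda_s:s\in S'\rangle\le\mathbf C,\qquad\Sigma_1=\langle\Sigma_0,S'\rangle,\qquad\Sigma_2=\langle\Sigma_1,H\rangle,\qquad\Gamma=\langle K,\Sigma_2\rangle .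
\]
These groups are countable. Let $P=L(\Gamma)$, so $L(H)\subset P\subset M^\omega$, and apply Proposition~\ref{prop:rules} in $\Gamma$.
\begin{enumerate}
\item[1.] $\Sigma_0$ commutes with the infinite group $K$, so $h(L(\Sigma_0):P)\le0$ by (S).
\item[2.] For $s\in S'$, the infinite group $\Lambda_s=s^{-1}\Lambda_ss$ lies in $\Sigma_0\cap s^{-1}\Sigma_0s$. So $h(L(\Sigma_1):P)\le0$ by (G).
\item[3.] For $g\in H$, both $R_g$ and $gR_gg^{-1}$ lie in $\Sigma_1$, so the infinite set $R_g$ lies in $\Sigma_1\cap g^{-1}\Sigma_1g$. So $h(L(\Sigma_2):P)\le0$ by (G).
\end{enumerate}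
Parts (v) and (ii) of Proposition~\ref{prop:basic} give $h(L(H):L(G))\le h(L(H):P)\le h(L(\Sigma_2):P)\le0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $m$ be an invariant mean on $G\setminus\{1\}$, viewed as a mean on $G$ with $m(\{1\})=0$. Its existence forces $G\ne\{1\}$, so the icc group $G$ is infinite. For $x\ne1$, invariance gives all conjugates of $x$ the same mass, and there are infinitely many, so $r\,m(\{x\})\le1$ for all $r$. Thus $m$ is atomless, and Theorem~\ref{thm:B} with $H=G$ gives $h(L(G))\le0$. The second sentence follows from \eqref{eq:CE}.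
\end{proof}

\section{Groups that are not icc, and sharpness}\label{sec:sharp}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
Let $F=FC(G)$. If $F$ is infinite, it is the union of infinitely many finite conjugacy classes $C_1,C_2,\dots$. The limit along $\omega$ of the uniform measures on the $C_n$ is an invariant mean, and it is atomless because each point lies in at most one $C_n$.

Let $F$ be finite, and suppose first that $\bar m$ is an invariant mean on $(G/F)\setminus\{1\}$. An atom of $\bar m$ would have a finite conjugacy class in $G/F$, as in the proof of Theorem~\ref{thm:A}. The preimage of this class would be a finite conjugation-invariant subset of $G$, so contained in $F$, and yet disjoint from $F$. Hence $\bar m$ is atomless. Define $m(f)$ as the value of $\bar m$ on the function $c\mapsto|F|^{-1}\sum_{x\in c}f(x)$. Conjugation by $g$ maps the coset $c$ bijectively onto $gcg^{-1}$, so $m$ is invariant, and $m(\{x\})$ is $|F|^{-1}\bar m(\{xF\})=0$ for $x\notin F$ and $0$ for $x\in F$. Conversely, an atomless invariant mean on $G$ pushes forward to an invariant mean on $G/F$ that gives mass $0$ to the identity coset,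 since $F$ is finite; so $G/F$ is inner amenable. The last statement is Theorem~\ref{thm:B} with $H=G$.
\end{proof}

\begin{example}[Atomlessness cannot be dropped]\label{ex:F3}
The group $G=\mathbb F_3\times\mathbb Z/2$ is inner amenable, through the point mass at the central involution $c$, but $h(L(G))=\infty$.

We use two inputs. By Voiculescu's asymptotic freeness theorem, for independent Haar unitaries $U_1,U_2,U_3\in U(m)$ and $w\in\mathbb F_3\setminus\{1\}$, $\operatorname{tr}w(U)\to0$ in probability as $m\to\infty$. By Szarek's estimates for unitary groups, there is an absolute constant $C\ge1$ such that, for all $n$ and $\varepsilon\in(0,1]$, a $\|\cdot\|_2$-ball of radius $\varepsilon$ in $M_n(\mathbb C)$ meets $U(n)$ in Haar measure at most $(C\varepsilon)^{n^2}$, and $U(n)$ has an $\varepsilon$-net for $\|\cdot\|_2$ with at most $(C/\varepsilon)^{n^2}$ points.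

Let $x$ consist of $u_c$ and the real and imaginary parts of the three free generators, let $F$ index all seven entries, and fix $O$ and $\varepsilon\le1/12$. Let $k=2m$, $J=1_m\oplus(-1_m)$ and $W_i=U_i\oplus U'_i$ with six independent Haar unitaries in $U(m)$. Since $J^2=1$ and $J$ commutes with the $W_i$, the law of $(J,\operatorname{Re}W_i,\operatorname{Im}W_i)$ is determined, exactly as for $x$, by the numbers
\[
\operatorname{tr}(w(W)J^e)=\tfrac12\bigl(\operatorname{tr}w(U)+(-1)^e\operatorname{tr}w(U')\bigr),\qquad w\in\mathbb F_3,\ e\in\{0,1\}.
\]
These equal $1$ and $0$ for $w=1$, and tend to $0$ in probability for $w\ne1$. So for large $m$ the tuple lies in $\Gamma_k(O)$ with probability at least $\frac12$.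

Cover $\Gamma_k(O)$ by $q=K_{F,\varepsilon}(\Gamma_k(O))$ orbital balls and recenter them by (O1), with radius $2\varepsilon$ and contractive centers $X$. Since $\|U^*X_iU-V^*X_iV\|_2\le2\|U-V\|_2$, an $\varepsilon$-net of $U(k)$ covers each orbital ball by $(C/\varepsilon)^{k^2}$ ordinary balls of radius $4\varepsilon$ in each coordinate. In such a ball each $W_i$ is within $8\varepsilon$ of a fixed matrix, so each of the six blocks is within $8\sqrt2\,\varepsilon\le12\varepsilon$ of a fixed matrix in the norm $\|\cdot\|_2$ of $M_m(\mathbb C)$. This event has probability at most $(12C\varepsilon)^{6m^2}$. As $6m^2=\frac32k^2$,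
\[
\tfrac12\le q\,(C/\varepsilon)^{k^2}(12C\varepsilon)^{3k^2/2},\qquad\text{so}\qquad h_{F,\varepsilon}(x)\ge\tfrac12\log\tfrac1\varepsilon-C'
\]
with $C'$ absolute, which is unbounded as $\varepsilon\to0$. Rank $3$ is chosen so that $6m^2>k^2$. The same count with pairs in $U(k)$, where $2k^2$ replaces $6m^2$, gives $h(L(\mathbb F_2))=\infty$.
\end{example}

\begin{example}[The converse fails]\label{ex:SL3}
The group $G=SL_3(\mathbb Z)$ is icc and not inner amenable, but $h(L(G))\le0$.

Let $e_{ij}=1+E_{ij}$, $i\ne j$, be the elementary matrices; they generate $G$ and have infinite order. An element with finite conjugacy class has a finite-index centralizer, which contains a power $1+rE_{ij}$, $r\neq0$, of each $e_{ij}$; so the element commutes with all $E_{ij}$, is scalar, and equals $1$. Thus $G$ is icc. Recall that $G$ has property (T): every unitary representation with almost invariant unit vectors has a nonzero invariant vector. If $G$ were inner amenable, the measures $p_n$ of Lemma~\ref{lem:pn} would give unit vectors $\sqrt{p_n}\in\ell^2(G\setminus\{1\})$ that are almost invariant under conjugation, because $|\sqrt\alpha-\sqrt\beta|^2\le|\alpha-\beta|$.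 A nonzero invariant vector is constant on conjugacy classes and square summable, which requires a finite nontrivial class.

In the list $e_{12},e_{13},e_{23},e_{21},e_{31},e_{32}$, consecutive matrices share their row index or their column index, so both products of the corresponding $E$'s vanish and the matrices commute. Rule (S) applies to $\Sigma=K=\langle e_{12}\rangle$. Each further matrix commutes with the infinite cyclic group generated by its predecessor, so five applications of (G) give $h(L(G))\le0$.
\end{example}

\begin{thebibliography}{9}

\bibitem{Hayes}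
Hayes, \emph{1-bounded entropy and regularity problems in von Neumann algebras}, IMRN 2018.

\bibitem{HKE}
Ben Hayes and Srivatsav Kunnawalkam Elayavalli, \emph{Strongly 1-bounded inner amenable groups}, arXiv:2603.14359 (2026).

\bibitem{Jung}
Jung, \emph{Strongly 1-bounded von Neumann algebras}, GAFA 2007.

\end{thebibliography}
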